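\title{The formal isotropy algebra of a Levi nonflat hypersurface in $\mathbb{C}^2$ has dimension at most five}

\begin{abstract}
Let $(M,0)\subset\mathbb{C}^2$ be a germ of a real-analytic, or merely formal, real hypersurface that is not Levi-flat. We prove that the real Lie algebra of formal holomorphic vector fields that vanish at $0$ and whose real parts are formally tangent to $M$ is solvable and has dimension at most $5$. This proves a conjecture of Kossovskiy and Shafikov. The proof re-expands the formal fields at the generic point of the complexification of $M$, where their leading parts lie in $\mathfrak{sl}_3$. The bound is attained in every nonminimality class, and up to formal equivalence it is attained exactly by $\operatorname{Im}w=|z|^2$ and by the smooth branches of $\operatorname{Im}(w^{b+l})=\pm|z|^2|w|^{2b}$, $b\ge l\ge1$.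
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $M\subset\mathbb{C}^2$ be a smooth real-analytic real hypersurface through the origin, with a real-analytic defining function $\rho$, $d\rho(0)\ne0$. We expand $\rho$ in $z,w,\bar z,\bar w$ and treat $\xi=\bar z$, $\eta=\bar w$ as independent variables, so that $\rho$ is an element of $\mathcal{A}=\mathbb{C}[[z,w,\xi,\eta]]$. Complex conjugation becomes the antilinear involution $\phi\mapsto\bar\phi$ of $\mathcal{A}$ that conjugates the coefficients and exchanges $z\leftrightarrow\xi$, $w\leftrightarrow\eta$.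

A \emph{formal holomorphic vector field} is an expression $L=f\partial_z+g\partial_w$ with $f,g\in\mathbb{C}[[z,w]]$. Put $\bar L=\bar f\partial_\xi+\bar g\partial_\eta$. The real part of $L$ is \emph{formally tangent} to $M$ if $(L+\bar L)\rho$ lies in the ideal $(\rho)\subset\mathcal{A}$. Let $\mathfrak{f}(M,0)$ be the real Lie algebra of all formal holomorphic fields with $f(0)=g(0)=0$ whose real part is formally tangent to $M$, and let $\mathfrak{aut}(M,0)\subset\mathfrak{f}(M,0)$ be the subalgebra of convergent fields. The flow of a field in $\mathfrak{aut}(M,0)$ consists of local biholomorphisms that fix $0$ and preserve $M$. So $\dim\mathfrak{aut}(M,0)$ counts the infinitesimal symmetries of the germ, and $\dim\mathfrak{f}(M,0)$ counts the solutions of the same equations in power series, with no regard to convergence.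

Recall that the \emph{Levi form} of $M$ at a point is the class of $[V,\bar V]$ modulo $V$ and $\bar V$, where $V$ is a local nonvanishing field of type $(1,0)$ tangent to $M$. The germ is \emph{Levi-flat} if the Levi form vanishes identically near $0$, and \emph{Levi nonflat} otherwise. The two simplest germs show what the Levi form does to the count.

\begin{example}[the hyperplane]\label{ex:flat}
For $\rho=\frac1{2i}(w-\eta)$ every field $z^k\partial_z$, $k\ge1$, annihilates $\rho$, so $\dim\mathfrak{f}(M,0)=\infty$.
\end{example}

\begin{example}[the hyperquadric]\label{ex:quadric}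
In coordinates $(Z,W)$ let $\rho_0=\frac1{2i}(W-\bar W)-\varepsilon Z\bar Z$ with $\varepsilon=\pm1$; for $\varepsilon=1$ this is the local model of the sphere. Put $\mathcal{E}=Z\partial_Z+W\partial_W$ and
\begin{equation}\label{eq:quadricfields}
D=Z\partial_Z+2W\partial_W,\quad J=iZ\partial_Z,\quad C=W\mathcal{E},\quad P_a=aW\partial_Z+2i\varepsilon\bar aZ\mathcal{E}\quad(a\in\mathbb{C}).
\end{equation}
From $D\rho_0=\frac1iW-\varepsilon Z\bar Z$, $J\rho_0=-i\varepsilon Z\bar Z$ and $C\rho_0=\frac1{2i}W^2-\varepsilon WZ\bar Z$ we see that $(L+\bar L)\rho_0$ equals $2\rho_0$, $0$ and $(W+\bar W)\rho_0$ for $L=D,J,C$. From $P_a\rho_0=\varepsilon(\bar aZ-a\bar Z)W-2i\bar aZ^2\bar Z$ we get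
\[
(P_a+\bar P_a)\rho_0=(\bar aZ-a\bar Z)\bigl(\varepsilon(W-\bar W)-2iZ\bar Z\bigr)=2i\varepsilon(\bar aZ-a\bar Z)\rho_0 .
\]
So $D,J,C,P_1,P_i$ span a $5$-dimensional subspace of $\mathfrak{aut}$.
\end{example}

If $M$ is Levi nonflat, its Levi form is nonzero on a dense open set. A convergent field is determined by its germ at a nearby point, and at most nearby points $M$ is approximated by a hyperquadric. One therefore expects the number $5$ of Example~\ref{ex:quadric} to be an upper bound, however degenerate $M$ is at the origin itself. To describe the degeneration, write $w=u+iv$. The germ $(M,0)$ is \emph{minimal} if $M$ contains no germ of a complex curve through $0$. A Levi nonflat germ that is not minimal can be written, in suitable holomorphic coordinates, as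
\begin{equation}\label{eq:nonminimal}
v=u^m\psi(z,\bar z,u),\qquad \psi(z,0,u)=\psi(0,\bar z,u)=0,\qquad \psi(z,\bar z,0)\not\equiv0,
\end{equation}
with an integer $m\ge1$ that does not depend on the choice of such coordinates; the germ is then called \emph{$m$-nonminimal}. The following is known: $\dim\mathfrak{aut}(M,0)\le5$ for every Levi nonflat germ; $\dim\mathfrak{f}(M,0)\le5$ if $M$ is minimal or $1$-nonminimal at $0$; and $\mathfrak{aut}(M,0)\subsetneq\mathfrak{f}(M,0)$ is possible, for example for $m$-nonminimal germs with $m\ge2$. By the last fact the bound for $\mathfrak{aut}$ does not give a bound for $\mathfrak{f}$, and the heuristic above is not available, because a divergent field has no germ at a nearby point. Kossovskiy and Shafikov \cite{KS} conjectured that $\dim\mathfrak{f}(M,0)\le5$, and in particular $\dim\mathfrak{f}(M,0)<\infty$, for every real-analytic Levi nonflat germ in $\mathbb{C}^2$. We prove this without using the three facts just listed.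

Convergence of $\rho$ plays no role. A \emph{formal real hypersurface} is a principal ideal $(\rho)\subset\mathcal{A}$ with $\rho(0)=0$, $d\rho(0)\ne0$ that is invariant under the involution. The definition of $\mathfrak{f}(M,0)$ applies to it verbatim. Levi nonflatness of a formal hypersurface is defined in Section~\ref{sec:complex}, where it is also compared with the analytic notion. Two hypersurfaces are \emph{formally equivalent} if a formal change of the coordinates $(z,w)$, together with the conjugate change of $(\xi,\eta)$, takes one ideal to the other.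

\begin{theorem}\label{thm:bound}
Let $(M,0)\subset\mathbb{C}^2$ be a Levi nonflat real-analytic, or merely formal, real hypersurface. Then $\mathfrak{f}(M,0)$ is solvable and $\dim\mathfrak{f}(M,0)\le5$.
\end{theorem}

A Levi-flat real-analytic germ is equivalent to the hyperplane (Lemma~\ref{lem:flat}). So for real-analytic $M$ the three conditions $\dim\mathfrak{f}(M,0)<\infty$, $\dim\mathfrak{f}(M,0)\le5$ and Levi nonflatness are equivalent.

To describe the case of equality, let $b\ge l\ge1$ be integers, $q=b+l$, $\varepsilon=\pm1$, and consider the equation $\operatorname{Im}(w^q)=\varepsilon|z|^2|w|^{2b}$. For $z=0$ it defines $q$ real lines in the $w$-plane. We single out the branch through the real axis,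
\begin{equation}\label{eq:Mbl}
M^\varepsilon_{b,l}=\Bigl\{(z,se^{i\theta}):\ \theta=\tfrac1q\arcsin\bigl(\varepsilon|z|^2s^{\,b-l}\bigr),\ z\in\mathbb{C}\text{ and }s\in\mathbb{R}\text{ near }0\Bigr\}.
\end{equation}

\begin{theorem}\label{thm:equality}
\begin{enumerate}
\item[(1)] The germ $M^\varepsilon_{b,l}$ is a smooth real-analytic Levi nonflat $(b-l+1)$-nonminimal hypersurface with $\dim\mathfrak{aut}=\dim\mathfrak{f}=5$. The hyperquadric $\operatorname{Im}w=|z|^2$ also has $\dim\mathfrak{aut}=\dim\mathfrak{f}=5$. Thus the bound $5$ is sharp, for $\mathfrak{aut}$ and for $\mathfrak{f}$, in every nonminimality class $m\ge1$.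
\item[(2)] If $M$ is a Levi nonflat formal (for example, real-analytic) germ with $\dim\mathfrak{f}(M,0)=5$, then $M$ is formally equivalent to $\operatorname{Im}w=|z|^2$ or to some $M^\varepsilon_{b,l}$. Germs $M^\varepsilon_{b,l}$ with different pairs $(b,l)$ are not formally equivalent.
\end{enumerate}
\end{theorem}

Section~\ref{sec:line} shows the method on vector fields in one variable. Sections~\ref{sec:complex}--\ref{sec:five} prove Theorem~\ref{thm:bound}. Section~\ref{sec:examples} proves part (1) of Theorem~\ref{thm:equality} and the inequivalence statement, and Section~\ref{sec:classification} proves the classification.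

\section{A model on the line}\label{sec:line}

The proof of Theorem~\ref{thm:bound} combines two sources of information. At a general point the symmetries are governed by a simple Lie algebra; at the origin they are solvable. Both are visible in one variable.

\begin{proposition}\label{prop:line}
Let $\mathfrak{g}$ be a finite-dimensional complex Lie algebra of formal fields $f(z)\partial_z$ with $f\in\mathbb{C}[[z]]$, $f(0)=0$. Then $\dim\mathfrak{g}\le2$.
\end{proposition}

This can be seen at the origin alone: the bracket of fields of orders $j\neq k$ has order $j+k-1$, so at most one order $\ge2$ occurs. That argument does not carry over to hypersurfaces. The lowest-order terms of a field in $\mathfrak{f}(M,0)$ interact with the linear part of $\rho$, which is the hyperplane of Example~\ref{ex:flat} with its infinite-dimensional algebra. Here is the argument that does carry over.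

\begin{proof}
Let $\mathfrak{g}\ne0$. \emph{At the origin:} elements of $[\mathfrak{g},\mathfrak{g}]$ have order $\ge2$, and further brackets raise the order. Only finitely many orders occur in $\mathfrak{g}$, so $\mathfrak{g}$ is solvable.

\emph{At the general point:} if $f$ converged, we would expand it at a point $z_0\ne0$ as $\sum f^{(n)}(z_0)t^n/n!$. For a divergent $f$ the numbers $f^{(n)}(z_0)$ do not exist, but the series $f^{(n)}(z)$ do, and they lie in the field $K=\mathbb{C}((z))$. So we put $T(f)=\sum_nf^{(n)}(z)\,t^n/n!\in K[[t]]$, where $z$ is now a scalar and $t$ is the variable. The fields $T(f)\partial_t$ span over $K$ a Lie algebra $G$. It is solvable, and $\dim_KG=\dim_{\mathbb{C}}\mathfrak{g}$ by the Wronskian criterion for linear independence (the argument is given in Lemma~\ref{lem:independent}). Let $I$ be the set of orders in $t$ of nonzero elements of $G$; then $|I|=\dim G$. The gain is that $0\in I$: the constant term of $T(f)$ is $f\ne0$. Since $[t^j\partial_t,t^k\partial_t]=(k-j)t^{j+k-1}\partial_t$, the set $I$ contains $j+k-1$ whenever it contains $j\ne k$.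 Taking $j=0$ gives $I=\{0,\dots,n\}$, and taking $j=n-1$, $k=n$ gives $2n-2\le n$. So the leading terms of $G$ span a subalgebra of $\langle\partial_t,t\partial_t,t^2\partial_t\rangle\cong\mathfrak{sl}_2(K)$.

\emph{Combination:} the leading terms of a solvable algebra span a solvable algebra (the argument is given in Lemma~\ref{lem:gr}), and $\mathfrak{sl}_2$ is not solvable. Hence $n\le1$.
\end{proof}

The bound is attained by $\mathfrak{g}=\langle z\partial_z,z^{k+1}\partial_z\rangle$, $k\ge1$. Here $G$ is spanned by $(z+t)\partial_t$ and $(z+t)^{k+1}\partial_t$, and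
\[
(z+t)^{k+1}-z^k(z+t)=kz^k\,t+O(t^2),
\]
so the leading terms are $\partial_t$ and $t\partial_t$ for every $k$: the general point does not see $k$. The reason is that $\mathfrak{g}$ is the pullback of $\langle Z\partial_Z,Z^2\partial_Z\rangle$ under the branched cover $Z=z^k$. For hypersurfaces in $\mathbb{C}^2$ the algebra $\mathfrak{sl}_2$ is replaced by $\mathfrak{sl}_3$, the number $2$ by the dimension $5$ of the triangular subalgebra, and the covers $Z=z^k$ by the maps $(Z,W)=(zw^b,w^{b+l})$ to the hyperquadric. Finite dimension, which was assumed on the line, will be a consequence of Levi nonflatness.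

\section{Complexification and the Levi determinant}\label{sec:complex}

Throughout, a \emph{derivation} of a power series ring means a vector field $\sum a_i\partial_i$ with coefficients in the ring. In $n$ variables, any $n$ series without constant term and with independent linear parts form a coordinate system, and a derivation is determined by its values on the coordinates. We write $\mathcal{O}=\mathbb{C}[[z,w]]$, with maximal ideal $\mathfrak{m}$.

Let $(\rho)$ be a formal real hypersurface. If $\bar\rho=e\rho$ with a unit $e$, then one of $\rho+\bar\rho$ and $i\rho-i\bar\rho$ is a unit multiple of $\rho$, so we may assume $\bar\rho=\rho$. The linear part of $\rho$ is then $\ell+\bar\ell$ with a linear form $\ell(z,w)\ne0$, and after a linear change of $(z,w)$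
\begin{equation}\label{eq:rho}
\rho=\tfrac1{2i}(w-\eta)+O(2).
\end{equation}
By the implicit function theorem $(\rho)=(w-Q)$ with $Q\in R:=\mathbb{C}[[z,\xi,\eta]]$, $Q=\eta+O(2)$, and $\mathcal{A}/(\rho)\cong R$ with $w\mapsto Q$. The ring $R$ is the ring of functions on the complexification of $M$. Since $Q_\eta(0)=1$, the triple $(z,\xi,Q)$ is a second coordinate system of $R$. In particular $\mathcal{O}\to R$, $w\mapsto Q$, is injective.

What $R$ remembers of the complex structure is the pair of subrings $\mathbb{C}[[z,Q]]$ and $\mathbb{C}[[\xi,\eta]]$, the images of the holomorphic and of the antiholomorphic series. They correspond to two projections of the threefold onto planes, with curves as fibers, and we record them by the fields tangent to the fibers: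
\[
V_1=\partial_z,\qquad V_2=Q_\eta\partial_\xi-Q_\xi\partial_\eta .
\]
The derivations of $R$ that kill $\xi,\eta$ form the module $RV_1$. The field $V_2$ kills $z$ and $Q$ and sends $\xi$ to the unit $Q_\eta$, so in the coordinates $(z,\xi,Q)$ it is a unit times $\partial_\xi$, and the derivations that kill $z,Q$ form the module $RV_2$. We have $[V_1,V_2]=Q_{z\eta}\partial_\xi-Q_{z\xi}\partial_\eta$, so the determinant of the coefficients of $V_1,V_2,[V_1,V_2]$ is the \emph{Levi determinant}
\begin{equation}\label{eq:Delta}
\Delta=Q_\xi Q_{z\eta}-Q_\eta Q_{z\xi}=-V_2(Q_z).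
\end{equation}

\begin{definition}
The formal hypersurface $(\rho)$ is \emph{Levi nonflat} if $\Delta\ne0$ in $R$, that is, if $V_1,V_2,[V_1,V_2]$ are independent over the fraction field $K$ of $R$.
\end{definition}

A formal change of $(z,w)$ preserves the two subrings, so it replaces $V_1,V_2$ by $e_1V_1,e_2V_2$ with units $e_i$, and $[e_1V_1,e_2V_2]\equiv e_1e_2[V_1,V_2]$ modulo $V_1,V_2$. Hence the definition is invariant.

For real-analytic $M$ the series $Q$ converges, and the definition agrees with that of Section~\ref{sec:intro}. Write $M$ as a graph $v=\varphi(z,\bar z,u)$. The map $(x_1,x_2,u)\mapsto(z,\bar z,\bar w)=(x_1+ix_2,\,x_1-ix_2,\,u-i\varphi)$ from $\mathbb{R}^3$ to $\mathbb{C}^3$ extends to a local biholomorphism of $\mathbb{C}^3$. This gives the \emph{identity principle}: a holomorphic function of $(z,\xi,\eta)$ that vanishes at all points $(z,\bar z,\bar w)$ with $(z,w)\in M$ is zero. On $M$ the field $V_1$ kills $\bar z,\bar w$ and so spans the tangent fields of type $(1,0)$, while $V_2$ kills $z,w$ and spans those of type $(0,1)$. Thus the Levi form vanishes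 exactly where $\Delta|_M$ does, and it vanishes identically if and only if $\Delta=0$.

\begin{lemma}\label{lem:flat}
If $\Delta=0$, there is $w'=w+O(2)$ in $\mathcal{O}$ with $(\rho)=(w'-\overline{w'})$, and $w'$ converges if $M$ is real-analytic.
\end{lemma}

\begin{proof}
By \eqref{eq:Delta}, $V_2(Q_z)=0$, so $Q_z=\phi(z,Q)$ with $\phi\in\mathcal{O}$, $\phi(0)=0$. Let $h\in\mathcal{O}$ solve $h_z+\phi h_w=0$, $h(0,w)=w$; it is the first integral of $dw/dz=\phi$, convergent if $\phi$ is, and $h=w+O(2)$. Then $V_1h(z,Q)=0$, so $h(z,Q)=k(\xi,\eta)$ with $k=\eta+O(2)$. Thus $h-k\in(\rho)$ and $\bar h-\bar k\in(\rho)$. With $w'=\frac12(h+\bar k)$, the difference of these elements is $2(w'-\overline{w'})$. Its linear part is $2(w-\eta)$, so it generates $(\rho)$.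
\end{proof}

From now on $M$ is Levi nonflat and $\mathfrak{f}=\mathfrak{f}(M,0)$. For $L=f\partial_z+g\partial_w\in\mathfrak{f}$ the derivation $L+\bar L$ preserves $(\rho)$ and induces on $R$ the derivation
\begin{equation}\label{eq:YL}
Y_L=f(z,Q)\partial_z+\bar f\partial_\xi+\bar g\partial_\eta,\qquad\text{with}\quad Y_L(Q)=g(z,Q).
\end{equation}
Holomorphic and antiholomorphic fields commute, so $[L+\bar L,L'+\bar L']=[L,L']+\overline{[L,L']}$ and $L\mapsto Y_L$ is a homomorphism of real Lie algebras. Let $\mathfrak{g}$ be the complex span of the $Y_L$. The next lemma replaces the real problem by a complex one: to bound the symmetries of a pair of line fields.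

\begin{lemma}\label{lem:g}
\begin{enumerate}
\item[(a)] The map $\mathfrak{f}\otimes_{\mathbb{R}}\mathbb{C}\to\mathfrak{g}$ is an isomorphism of complex Lie algebras.
\item[(b)] For $Y\in\mathfrak{g}$ we have $[Y,V_1]\in RV_1$ and $[Y,V_2]\in RV_2$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $L_j=f_j\partial_z+g_j\partial_w\in\mathfrak{f}$ be independent over $\mathbb{R}$ and let $\sum c_jY_{L_j}=0$ with $c_j\in\mathbb{C}$. Evaluating on $\xi$ and $\eta$ gives $\sum c_j\bar f_j=\sum c_j\bar g_j=0$, that is, $\sum\bar c_jL_j=0$. Evaluating on $z$ and $Q$ gives $\sum c_jf_j(z,Q)=\sum c_jg_j(z,Q)=0$, that is, $\sum c_jL_j=0$, because $\mathcal{O}\to R$ is injective. Adding and subtracting, $\sum(\operatorname{Re}c_j)L_j=\sum(\operatorname{Im}c_j)L_j=0$, so all $c_j$ vanish.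

(b) By \eqref{eq:YL}, $Y$ maps $\mathbb{C}[[\xi,\eta]]$ to itself. Hence $[Y,V_1]\xi=-V_1(Y\xi)=0$ and $[Y,V_1]\eta=-V_1(Y\eta)=0$. Also $Y$ maps $\mathbb{C}[[z,Q]]$ to itself, so $[Y,V_2]$ kills $z$ and $Q$.
\end{proof}

\section{The generic point}\label{sec:generic}

If $\Delta(0)\ne0$, then $(z,Q,Q_z)$ are coordinates on the complexification, $Q_{zz}$ is a function of them, and the curves $w=Q(z,\xi,\eta)$ with parameters $(\xi,\eta)$ are the solutions of a second-order differential equation. We want this description, but we only know that $\Delta$ is a nonzero series. As on the line, we pass to a field in which every nonzero series is an invertible scalar.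

Write $\partial_1=\partial_z$, $\partial_2=\partial_\xi$, $\partial_3=\partial_\eta$; these extend to $K$ by the quotient rule. Let $\Omega$ be an algebraic closure of $K$ (it is needed only for Lie's theorem in Section~\ref{sec:five}). The \emph{Taylor map} is
\[
T:R\to\Omega[[t_1,t_2,t_3]],\qquad T(a)=\sum_\alpha\frac{\partial^\alpha a}{\alpha!}\,t^\alpha .
\]
For convergent $a$, evaluating the coefficients at a point gives the Taylor series of $a$ at that point; $T(a)$ is the expansion at an unspecified point. By the Leibniz rule $T$ is a homomorphism of $\mathbb{C}$-algebras, and $T\partial_i=\partial_{t_i}T$. The constant term of $T(a)$ is $a$ itself, so $T(a)$ is a \emph{unit} whenever $a\ne0$. For a derivation $Y=\sum a_i\partial_i$ put $T(Y)=\sum T(a_i)\partial_{t_i}$. Then $T(Ya)=T(Y)T(a)$ and $T(aY)=T(a)T(Y)$. The coefficients of $[Y,Y']$ are $Ya_i'-Y'a_i$, so $T[Y,Y']=[TY,TY']$. Let $G$ be the $\Omega$-span of $T(\mathfrak{g})$, a Lie algebra of $\Omega$-linear derivations of $\Omega[[t]]$.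

Enlarging the scalars from $\mathbb{C}$ to $\Omega$ could create linear relations, as it does for $z\partial_z$ and $z^2\partial_z$ over $K$. After the Taylor map it does not, because a relation must hold for all derivatives at once.

\begin{lemma}\label{lem:constants}
If $a\in K$ and $\partial_ia=0$ for $i=1,2,3$, then $a\in\mathbb{C}$.
\end{lemma}

\begin{proof}
The ring $R$ is a unique factorization domain. Write $a=a_1/a_2$ with $a_1,a_2$ coprime. From $a_2\partial_ia_1=a_1\partial_ia_2$ we get $a_2\mid\partial_ia_2$ for all $i$. If $a_2$ had order $n\ge1$, then by Euler's identity for its lowest homogeneous part some $\partial_ia_2$ would be nonzero of order $n-1$, hence not divisible by $a_2$. So $a_2$ is a unit, $a\in R$, and $a$ is constant.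
\end{proof}

\begin{lemma}\label{lem:independent}
If derivations $Y_1,\dots,Y_k$ of $R$ are independent over $\mathbb{C}$, then $T(Y_1),\dots,T(Y_k)$ are independent over $\Omega$. Hence $G\cong\mathfrak{g}\otimes_{\mathbb{C}}\Omega$ as Lie algebras.
\end{lemma}

\begin{proof}
Let $y_j\in R^3$ be the coefficient vector of $Y_j$. A relation $\sum c_jT(Y_j)=0$ means $\sum c_j\partial^\alpha y_j=0$ for all $\alpha$. This is a linear system with coefficients in $K$; expanding the $c_j$ in a basis of $\Omega$ over $K$, we may assume $c_j\in K$. Choose a nontrivial solution with the fewest nonzero entries, one of them equal to $1$. Applying $\partial_i$ to the equation for $\alpha$ and subtracting the equation for $\alpha+e_i$ gives $\sum(\partial_ic_j)\partial^\alpha y_j=0$ for all $\alpha$. This solution has fewer nonzero entries, so it is trivial. By Lemma~\ref{lem:constants} all $c_j$ lie in $\mathbb{C}$, and the equation for $\alpha=0$ contradicts the independence of the $Y_j$.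
\end{proof}

Put $\widetilde V_i=T(V_i)$. By Lemma~\ref{lem:g}(b) and $\Omega$-linearity,
\begin{equation}\label{eq:preserve}
[U,\widetilde V_i]\in\Omega[[t]]\,\widetilde V_i\qquad(U\in G,\ i=1,2).
\end{equation}
We now use $T(z),T(Q),T(Q_z)$ as coordinates. They must be centered, and we subtract from $T(Q)$ its full $2$-jet in the $z$-direction, so that the right side of the differential equation vanishes at the base point.

\begin{lemma}\label{lem:normalform}
The ring $\Omega[[t]]$ has coordinates $(x,y,p)$ in which
\[
\widetilde V_1=\partial_x+p\,\partial_y+\Phi\,\partial_p\quad\text{with }\Phi(0)=0,\qquad \widetilde V_2=(\text{unit})\cdot\partial_p .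
\]
\end{lemma}

\begin{proof}
Let
\[
x=t_1,\qquad y=T(Q)-Q-Q_zt_1-\tfrac12Q_{zz}t_1^2,\qquad p=T(Q_z)-Q_z-Q_{zz}t_1,
\]
and $\Phi=T(Q_{zz})-Q_{zz}$, where $Q,Q_z,Q_{zz}$ without $T$ are scalars in $\Omega$. All four series have zero constant term. The linear parts of $x,y,p$ are $t_1$, $Q_\xi t_2+Q_\eta t_3$, $Q_{z\xi}t_2+Q_{z\eta}t_3$, with determinant $\Delta$. This is a nonzero scalar, so $(x,y,p)$ are coordinates; \emph{this is where Levi nonflatness is used}. Since $\widetilde V_1=\partial_{t_1}$, we have $\widetilde V_1x=1$, $\widetilde V_1y=p$, $\widetilde V_1p=\Phi$. Since $T(z)=z+t_1$, we have $\widetilde V_2x=T(V_2z)=0$. Then $\widetilde V_2y=T(V_2Q)=0$, and $\widetilde V_2p=T(V_2Q_z)=-T(\Delta)$ is a unit.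
\end{proof}

\begin{example}\label{ex:quadricgeneric}
For the hyperquadric $Q=\eta+2iz\xi$ we find $\Delta=-2i$, $y=t_3+2i(z+t_1)t_2$, $p=2it_2$, $\Phi=0$. So the pair $\partial_x+p\partial_y$, $\partial_p$ is the complexified hyperquadric, and it encodes the equation $y''=0$, whose solutions are the lines of the $(x,y)$-plane.
\end{example}

\section{Leading parts and $\mathfrak{sl}_3$}\label{sec:sl3}

We approximate the pair of Lemma~\ref{lem:normalform} by that of Example~\ref{ex:quadricgeneric}. The ordinary order is the wrong measure: the lowest-order parts of the two fields are $\partial_x$ and $\partial_p$, which commute, and this is the Levi-flat model again. The direction $\partial_y$ is reached only by the bracket $[\partial_p,\partial_x+p\partial_y]=\partial_y$, so $y$ should count twice.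

Give $x,p$ weight $1$ and $y$ weight $2$, and give $\partial_x,\partial_p$ weight $-1$ and $\partial_y$ weight $-2$. Every derivation of $\Omega[[x,y,p]]$ is a sum $U=\sum_{n\ge-2}U_n$ of polynomial fields $U_n$ of weight $n$, and weights add under brackets. Let $\mathcal{D}^k$ be the space of $U$ with $U_n=0$ for $n<k$. Then $[\mathcal{D}^j,\mathcal{D}^k]\subset\mathcal{D}^{j+k}$ and $\bigcap_k\mathcal{D}^k=0$. The field $X=\partial_x+p\partial_y$ has weight $-1$, and $\widetilde V_1-X=\Phi\partial_p\in\mathcal{D}^0$ because $\Phi(0)=0$.

Let $\mathfrak{s}$ be the space of polynomial fields $S$ over $\Omega$ such that $[S,X]$ is a polynomial multiple of $X$ and $[S,\partial_p]$ is a polynomial multiple of $\partial_p$. It is a Lie algebra by the Jacobi identity. It is graded, $\mathfrak{s}=\bigoplus\mathfrak{s}_k$, because $X$ and $\partial_p$ are homogeneous. For a subspace $\mathcal{H}\subset G$ put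
\[
\operatorname{gr}_k\mathcal{H}=\{U_k:U\in\mathcal{H}\cap\mathcal{D}^k\}\cong(\mathcal{H}\cap\mathcal{D}^k)/(\mathcal{H}\cap\mathcal{D}^{k+1}),\qquad \operatorname{gr}\mathcal{H}=\bigoplus_k\operatorname{gr}_k\mathcal{H}.
\]

\begin{lemma}\label{lem:gr}
Let $\mathcal{H}\subset G$ be a subspace.
\begin{enumerate}
\item[(a)] $\operatorname{gr}\mathcal{H}\subset\mathfrak{s}$.
\item[(b)] If $\dim\mathcal{H}<\infty$, then $\dim\operatorname{gr}\mathcal{H}=\dim\mathcal{H}$.
\item[(c)] $[\operatorname{gr}\mathcal{H},\operatorname{gr}\mathcal{H}]\subset\operatorname{gr}[\mathcal{H},\mathcal{H}]$. Hence $\operatorname{gr}G$ is a subalgebra of $\mathfrak{s}$, and it is solvable if $G$ is.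
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $U\in G\cap\mathcal{D}^k$. By \eqref{eq:preserve}, $[U,\widetilde V_1]=\lambda\widetilde V_1$, and this field lies in $\mathcal{D}^{k-1}$. Its $\partial_x$-coefficient is $\lambda$, so $\lambda$ has only terms of weight $\ge k$. The components of weight $k-1$ give $[U_k,X]=\lambda_kX$. Write $\partial_p=e\widetilde V_2$ with a unit $e$. Then $[U,\partial_p]=U(e)\widetilde V_2+e[U,\widetilde V_2]=\lambda'\partial_p\in\mathcal{D}^{k-1}$, so $\lambda'$ has only terms of weight $\ge k$ and $[U_k,\partial_p]=\lambda'_k\partial_p$.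

(b) The spaces $\mathcal{H}\cap\mathcal{D}^k$ decrease from $\mathcal{H}$ (at $k=-2$) and have zero intersection, so they vanish for large $k$.

(c) For $U\in\mathcal{H}\cap\mathcal{D}^j$, $U'\in\mathcal{H}\cap\mathcal{D}^k$ we have $[U,U']\in[\mathcal{H},\mathcal{H}]\cap\mathcal{D}^{j+k}$ and $[U_j,U'_k]=[U,U']_{j+k}$. By induction the derived series satisfy $(\operatorname{gr}G)^{(n)}\subset\operatorname{gr}(G^{(n)})$.
\end{proof}

The algebra $\mathfrak{s}$ consists of the symmetries of $y''=0$. They should act on the plane by fields that take lines to lines, that is, by projective fields.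

\begin{lemma}\label{lem:sl3}
$\mathfrak{s}\cong\mathfrak{sl}_3(\Omega)$.
\end{lemma}

\begin{proof}
Let $S=A\partial_x+B\partial_y+E\partial_p$. Since $[S,\partial_p]=-A_p\partial_x-B_p\partial_y-E_p\partial_p$, the condition on $\partial_p$ means $A_p=B_p=0$. Since
\[
[S,X]=-X(A)\partial_x+(E-X(B))\partial_y-X(E)\partial_p,
\]
the condition on $X$ means $E=X(B)-pX(A)$ and $X(E)=0$. As $X(p)=0$, the last equation reads $X^2B-pX^2A=0$, or
\[
B_{xx}+p(2B_{xy}-A_{xx})+p^2(B_{yy}-2A_{xy})-p^3A_{yy}=0 .
\]
So $B_{xx}=A_{yy}=0$, $A_{xx}=2B_{xy}$, $B_{yy}=2A_{xy}$. Then $A_{xxx}=2B_{xxy}=0$, $B_{yyy}=2A_{xyy}=0$, and $A_{xxy}=2B_{xyy}=4A_{xxy}$ forces $A_{xxy}=B_{xyy}=0$. All third derivatives vanish, and the general solution is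
\begin{equation}\label{eq:projective}
A=a_0+a_1x+a_2y+x(c_1x+c_2y),\qquad B=b_0+b_1x+b_2y+y(c_1x+c_2y).
\end{equation}
The map $S\mapsto A\partial_x+B\partial_y$ is the restriction to $\Omega[x,y]$, hence a Lie homomorphism, and it is injective because $A,B$ determine $E$. Its image is the $8$-dimensional algebra \eqref{eq:projective}.

For $\Lambda\in\mathfrak{gl}_3(\Omega)$ let $\delta_\Lambda$ be the derivation of $\Omega(u_0,u_1,u_2)$ with $\delta_\Lambda u_i=\sum_j\Lambda_{ij}u_j$. Then $[\delta_\Lambda,\delta_{\Lambda'}]=\delta_{[\Lambda',\Lambda]}$, so $\Lambda\mapsto\delta_{-\Lambda}$ is a homomorphism. With $x=u_1/u_0$, $y=u_2/u_0$ and $\ell=\Lambda_{00}+\Lambda_{01}x+\Lambda_{02}y$,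
\[
\delta_\Lambda x=\Lambda_{10}+\Lambda_{11}x+\Lambda_{12}y-x\ell,\qquad \delta_\Lambda y=\Lambda_{20}+\Lambda_{21}x+\Lambda_{22}y-y\ell .
\]
These are exactly the pairs \eqref{eq:projective}, and the pair is zero only for scalar $\Lambda$. Hence $\mathfrak{s}\cong\mathfrak{gl}_3/\Omega\cong\mathfrak{sl}_3(\Omega)$.
\end{proof}

\begin{proposition}\label{prop:eight}
$\dim_{\mathbb{R}}\mathfrak{f}=\dim_{\mathbb{C}}\mathfrak{g}=\dim_\Omega G=\dim_\Omega\operatorname{gr}G\le8$.
\end{proposition}

\begin{proof}
By Lemmas~\ref{lem:gr} and \ref{lem:sl3} every finite-dimensional subspace of $G$ has dimension at most $8$, so $\dim G\le8$. The equalities are Lemmas~\ref{lem:g}(a), \ref{lem:independent} and \ref{lem:gr}(b).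
\end{proof}

\begin{remark}\label{rem:eight}
The condition $L(0)=0$ has not been used. So the algebra of all formal holomorphic fields with real part formally tangent to $M$, vanishing at $0$ or not, has dimension at most $8$. The hyperquadric attains $8$: besides \eqref{eq:quadricfields} it has $\partial_W$ and $a\partial_Z+2i\varepsilon\bar aZ\partial_W$, $a\in\mathbb{C}$, for which $(L+\bar L)\rho_0=0$.
\end{remark}

\section{Solvability and the bound five}\label{sec:five}

At the generic point the origin is invisible: every nonzero element of $T(\mathfrak{g})$ has a nonzero constant term. The vanishing at $0$ has to be converted into a property of the abstract Lie algebra, which survives the passage to $G$ and to $\operatorname{gr}G$. That property is solvability.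

\begin{lemma}\label{lem:linear}
If $L=f\partial_z+g\partial_w\in\mathfrak{f}$ in coordinates with \eqref{eq:rho}, then $g_z(0)=0$ and $g_w(0)\in\mathbb{R}$.
\end{lemma}

\begin{proof}
Let $(L+\bar L)\rho=h\rho$ and let $g_1$ be the linear part of $g$. Since $f$ and $g$ have no constant term, the linear terms give $g_1-\bar g_1=h(0)(w-\eta)$. So $g_1=h(0)w$ and $\bar g_1=h(0)\eta$.
\end{proof}

Let $\mathcal{F}_k$ be the space of formal holomorphic fields with coefficients in $\mathfrak{m}^{k+1}$, equivalently with $L\mathfrak{m}\subset\mathfrak{m}^{k+1}$. The second description shows that $\mathcal{F}_k$ does not depend on the coordinates. We have $[\mathcal{F}_j,\mathcal{F}_k]\subset\mathcal{F}_{j+k}$ and $\bigcap_k\mathcal{F}_k=0$.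

\begin{proof}[Proof of Theorem~\ref{thm:bound}]
The action on $\mathfrak{m}/\mathfrak{m}^2$ is a homomorphism $\mathcal{F}_0\to\mathfrak{gl}_2(\mathbb{C})$ with kernel $\mathcal{F}_1$. By Lemma~\ref{lem:linear} the class of $w$ is an eigenvector for all $L\in\mathfrak{f}$, so $\mathfrak{f}$ acts by triangular matrices, $\mathfrak{f}^{(1)}$ by strictly triangular ones, and $\mathfrak{f}^{(2)}\subset\mathcal{F}_1$. Then $\mathfrak{f}^{(2+n)}\subset\mathcal{F}_{2^n}$. By Proposition~\ref{prop:eight}, $\mathfrak{f}$ is finite-dimensional, so $\mathfrak{f}\cap\mathcal{F}_k=0$ for large $k$ and $\mathfrak{f}$ is solvable. Solvability is preserved by extension of scalars, so $\mathfrak{g}$ and $G$ are solvable, and so is $\operatorname{gr}G\subset\mathfrak{sl}_3(\Omega)$ by Lemma~\ref{lem:gr}(c). Lie's theorem states that a solvable Lie algebra of matrices over an algebraically closed field of characteristic $0$ is conjugate to an algebra of upper triangular matrices. The trace-free upper triangular $3\times3$ matrices have dimension $5$, so $\dim\mathfrak{f}=\dim\operatorname{gr}G\le5$.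
\end{proof}

\begin{remark}
Vanishing at a point of the plane is not enough by itself. The fields \eqref{eq:projective} with $a_0=b_0=0$ form a $6$-dimensional algebra that contains $\mathfrak{gl}_2$. The condition $g_z(0)=0$, which says that the complex tangent line $w=0$ of $M$ is preserved, corresponds to $b_1=0$ and cuts $6$ down to $5$.
\end{remark}

\section{The extremal hypersurfaces}\label{sec:examples}

The hyperquadric has $\dim\mathfrak{aut}=\dim\mathfrak{f}=5$ by Example~\ref{ex:quadric} and Theorem~\ref{thm:bound}. To obtain degenerate germs with the same dimension we pull back under $Z=zw^b$, $W=w^q$ and ask that the five fields stay holomorphic and vanish at $0$. Since $W\partial_Z$ becomes $w^{q-b}\partial_z$, this requires $l=q-b\ge1$. Put $\kappa=b-l\ge0$.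

\begin{proof}[Proof of Theorem~\ref{thm:equality}(1)]
On \eqref{eq:Mbl} we have $u=s\cos\theta$ with $\partial u/\partial s=1$ at the origin, so $s$ is a real-analytic function of $(z,\bar z,u)$, and $s=u/\cos\theta$ is $u$ times a unit. Hence $M^\varepsilon_{b,l}$ is the graph
\[
v=u\tan\theta=u^{\kappa+1}\cdot\tfrac{\varepsilon}{q}\,z\bar z\cdot(\text{unit}),
\]
which is smooth and of the form \eqref{eq:nonminimal} with $m=\kappa+1$. Every $m\ge1$ occurs, with $l=1$, $b=m$. On the graph,
\begin{equation}\label{eq:onM}
w^q-\bar w^{\,q}=2is^q\sin q\theta=2i\varepsilon|z|^2s^{q+\kappa}=2i\varepsilon\,z\bar z\,w^b\bar w^{\,b},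
\end{equation}
because $q+\kappa=2b$. The map $(Z,W)=(zw^b,w^q)$ has Jacobian $qw^{b+q-1}$. Where $w\ne0$ it is locally biholomorphic, and by \eqref{eq:onM} it takes $M^\varepsilon_{b,l}$ to $\rho_0=0$. So the Levi form is nonzero for $w\neq0$, and $M^\varepsilon_{b,l}$ is Levi nonflat.

Applying $z\partial_z$, $w\partial_w$, $\partial_z$ to $Z$ and $W$ gives $z\partial_z=Z\partial_Z$, $w\partial_w=bZ\partial_Z+qW\partial_W$, $\partial_z=w^b\partial_Z$. Therefore $W\partial_W=\frac1q(w\partial_w-bz\partial_z)$, $\mathcal{E}=\frac1q(lz\partial_z+w\partial_w)$, $W\partial_Z=w^l\partial_z$, and the fields \eqref{eq:quadricfields} become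
\begin{equation}\label{eq:fields}
\begin{gathered}
D=\tfrac1q(2w\partial_w-\kappa z\partial_z),\qquad J=iz\partial_z,\qquad C=\tfrac1q\,w^q(lz\partial_z+w\partial_w),\\
P_a=a\,w^l\partial_z+\tfrac{2i\varepsilon\bar a}{q}\,zw^b(lz\partial_z+w\partial_w).
\end{gathered}
\end{equation}
They are holomorphic, vanish at $0$, and span a real space of dimension $5$. Their real parts are tangent to $M^\varepsilon_{b,l}$ on the dense set $w\ne0$, hence everywhere. Thus $(L+\bar L)\rho$ vanishes on $M^\varepsilon_{b,l}$ and is a real-analytic multiple of $\rho$. So $\dim\mathfrak{aut}\ge5$, and Theorem~\ref{thm:bound} gives equality for $\mathfrak{aut}$ and $\mathfrak{f}$.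
\end{proof}

The smallest case is $b=l=1$, the branch of $2uv=\varepsilon|z|^2(u^2+v^2)$ tangent to $v=0$, with the fields $w\partial_w$, $iz\partial_z$, $w^2(z\partial_z+w\partial_w)$ and $aw\partial_z+i\varepsilon\bar azw(z\partial_z+w\partial_w)$. The hyperquadric is the case $(b,l)=(0,1)$ of \eqref{eq:fields}.

\begin{proof}[Proof of the inequivalence in Theorem~\ref{thm:equality}(2)]
The algebra $\mathfrak{f}$ is spanned by \eqref{eq:fields}, and brackets can be computed in $(Z,W)$. The fields $P_a$ and $C$ have weights $1$ and $2$ for $D$, so $[D,P_a]=P_a$, $[D,C]=2C$. Further $[D,J]=[J,C]=0$ and $[J,P_a]=P_{-ia}$. Since $W\partial_Z$ commutes with $\mathcal{E}$, we get $[W\partial_Z,Z\mathcal{E}]=W\mathcal{E}$ and $[W\partial_Z,W\mathcal{E}]=0$, and $[Z\mathcal{E},W\mathcal{E}]=(ZW-WZ)\mathcal{E}=0$. Hence $[P_1,P_i]=4\varepsilon C$ and $[P_a,C]=0$. So $\mathfrak{f}^{(1)}$ is spanned by the $P_a$ and $C$, and $\mathfrak{f}^{(2)}=\mathbb{R}C$.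

Call the least order of the coefficients of a field its order; it is a formal invariant, since the spaces $\mathcal{F}_k$ are. The three kinds of terms in an element of $\mathfrak{f}^{(1)}$ have orders $l$, $b+2$, $q+1$, so the least order in $\mathfrak{f}^{(1)}$ is $l$. The order of $C$ is $q+1$. A formal equivalence preserves these two numbers, and they determine $(b,l)$. For the hyperquadric the order of $C$ is $2$, while $q+1\ge3$ for $M^\varepsilon_{b,l}$, so no $M^\varepsilon_{b,l}$ is formally equivalent to the hyperquadric either.
\end{proof}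

The sign $\varepsilon$ is not always an invariant: for odd $q$ the exponent $\kappa$ is odd, and $w\mapsto-w$ (that is, $s\mapsto-s$) takes $M^{+}_{b,l}$ to $M^{-}_{b,l}$.

\section{The case of equality}\label{sec:classification}

Assume $\dim\mathfrak{f}=5$. We first identify the complexification of $\mathfrak{f}$ as an abstract Lie algebra. Its diagonal part then provides coordinates in which $Q$ is weighted homogeneous, and one root vector provides a differential equation that determines $Q$.

Let $\mathfrak{b}$ be the algebra of trace-free upper triangular complex $3\times3$ matrices, $\mathfrak{d}$ its diagonal part, $e_{ij}$ the matrix units. We use the following facts. The algebra $\mathfrak{n}=[\mathfrak{b},\mathfrak{b}]$ is the sum of the root lines spanned by $e_{12},e_{23},e_{13}$, on which $\operatorname{diag}(h_1,h_2,h_3)$ acts by $\alpha=h_1-h_2$, $\beta=h_2-h_3$, $\alpha+\beta$. The roots $\alpha,\beta$ are independent on $\mathfrak{d}$, and $[\mathfrak{n},\mathfrak{n}]=\mathbb{C}e_{13}$ is central in $\mathfrak{n}$. If $H$ is diagonal with distinct entries, then $[H,\Lambda]_{ij}=(h_i-h_j)\Lambda_{ij}$.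 So the centralizer of $H$ is $\mathfrak{d}$, and $\mathfrak{b}$ is its own normalizer in $\mathfrak{sl}_3$, over any field of characteristic $0$. The center of $\mathfrak{b}$ lies in $\mathfrak{d}$ and in the kernels of $\alpha,\beta$, so it is zero.

We also recall the Jordan decomposition. An endomorphism $\Theta$ of a finite-dimensional complex space is uniquely $\Theta_s+\Theta_n$ with $\Theta_s$ diagonalizable, $\Theta_n$ nilpotent, $[\Theta_s,\Theta_n]=0$. The parts are polynomials in $\Theta$; they preserve invariant subspaces and induce the Jordan parts on invariant subspaces and on quotients. The Jordan parts of $\operatorname{ad}\Theta$ on the endomorphism algebra are $\operatorname{ad}\Theta_s$ and $\operatorname{ad}\Theta_n$. If $\Theta$ is a derivation of a finite-dimensional algebra, associative or Lie, over any field, the identity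
\[
(\Theta-\lambda-\mu)^n(a a')=\sum_k\binom nk\,(\Theta-\lambda)^ka\cdot(\Theta-\mu)^{n-k}a'
\]
shows that the product of the generalized eigenspaces for $\lambda$ and $\mu$ lies in the one for $\lambda+\mu$. In particular $\Theta_s$ is a derivation.

\subsection{The abstract algebra}

\begin{lemma}\label{lem:borel}
$\mathfrak{f}\otimes_{\mathbb{R}}\mathbb{C}\cong\mathfrak{b}$.
\end{lemma}

\begin{proof}
By the proof of Theorem~\ref{thm:bound}, $\operatorname{gr}G$ is conjugate to $\mathfrak{b}\otimes\Omega$ in $\mathfrak{s}\cong\mathfrak{sl}_3(\Omega)$. A filtered algebra need not be isomorphic to its graded algebra; it is so here because the grading is inner. The field $\Gamma=x\partial_x+2y\partial_y+p\partial_p$ acts as $k$ on fields of weight $k$. So it lies in $\mathfrak{s}_0$ and normalizes the graded subalgebra $\operatorname{gr}G$, which is its own normalizer. Hence $\Gamma=U_0$ for some $U\in G\cap\mathcal{D}^0$. The operator $\operatorname{ad}U$ preserves each $G\cap\mathcal{D}^k$ and acts on $\operatorname{gr}_kG$ as $k$, so its characteristic polynomial on $G\cap\mathcal{D}^k$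 is $\prod_{j\ge k}(\lambda-j)^{\dim\operatorname{gr}_jG}$. Let $G_k$ be the generalized eigenspace of $\operatorname{ad}U$ on $G$ for the eigenvalue $k$. The multiplicity of $k$ is $\dim\operatorname{gr}_kG$ both on $G$ and on $G\cap\mathcal{D}^k$, and it is $0$ on $G\cap\mathcal{D}^{k+1}$. Thus $G_k\subset\mathcal{D}^k$, $G_k\cap\mathcal{D}^{k+1}=0$, and $U'\mapsto U'_k$ is a bijection $G_k\to\operatorname{gr}_kG$. Since $[G_j,G_k]\subset G_{j+k}$ and $[U',U'']_{j+k}=[U'_j,U''_k]$, these bijections form an isomorphism $G\cong\operatorname{gr}G$.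

Therefore $\mathfrak{g}\otimes\Omega\cong\mathfrak{b}\otimes\Omega$. In fixed complex bases, an isomorphism is a solution $(\phi,c)$ of the polynomial system $\phi[\cdot,\cdot]=[\phi\cdot,\phi\cdot]$, $c\det\phi=1$, with complex coefficients. It has a solution in $\Omega$, so $1$ is not in the ideal of the system, and by the Nullstellensatz it has a solution in $\mathbb{C}$. So $\mathfrak{g}\cong\mathfrak{b}$, and Lemma~\ref{lem:g}(a) concludes.
\end{proof}

It is more convenient to realize this algebra by holomorphic fields in $(z,w)$.

\begin{lemma}\label{lem:totallyreal}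
$\mathfrak{f}\cap i\mathfrak{f}=0$.
\end{lemma}

\begin{proof}
Let $L$ and $iL$ lie in $\mathfrak{f}$. Since $(L+\bar L)-i(iL-i\bar L)=2L$, the element $Y=Y_L-iY_{iL}\in\mathfrak{g}$ is induced by $2L$. It kills $\xi,\eta$, so $Y=hV_1$. By Lemma~\ref{lem:g}(b), $[Y,V_2]=h[V_1,V_2]-V_2(h)V_1$ lies in $RV_2$, and $\Delta\ne0$ forces $h=0$. Then $2f(z,Q)=Yz=0$ and $2g(z,Q)=YQ=0$, so $L=0$.
\end{proof}

Thus $\mathfrak{f}^{\mathbb{C}}:=\mathfrak{f}\oplus i\mathfrak{f}\subset\mathcal{F}_0$ is a complex Lie algebra of holomorphic fields isomorphic to $\mathfrak{b}$. Let $\sigma$ be the antilinear automorphism of $\mathfrak{f}^{\mathbb{C}}$ that fixes $\mathfrak{f}$. By Lemma~\ref{lem:linear}, every element of $\mathfrak{f}^{\mathbb{C}}$ has $g_z(0)=0$.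

\begin{lemma}\label{lem:torus}
There is an isomorphism $\mathfrak{f}^{\mathbb{C}}\cong\mathfrak{b}$ under which $\mathfrak{d}$ corresponds to a $\sigma$-stable subalgebra $\mathfrak{t}$. Thus $\mathfrak{t}=\mathfrak{t}_0\oplus i\mathfrak{t}_0$ with $\mathfrak{t}_0=\mathfrak{t}\cap\mathfrak{f}$ of real dimension $2$.
\end{lemma}

\begin{proof}
This follows from the conjugacy of Cartan subalgebras \cite{Bourbaki}; for $\mathfrak{b}$ the argument is short. Fix any isomorphism. The matrices in $\mathfrak{b}$ with two equal diagonal entries form three complex hyperplanes. Since $\mathfrak{f}$ spans $\mathfrak{f}^{\mathbb{C}}$, each meets $\mathfrak{f}$ in a proper real subspace, so some $H\in\mathfrak{f}$ has distinct diagonal entries. For each $i$, the restriction of $H$ to the span of the first $i$ basis vectors has an eigenvector for the $i$th entry, with nonzero $i$th coordinate. These eigenvectors form an invertible upper triangular matrix, conjugation by which preserves $\mathfrak{b}$ and makes $H$ diagonal. After this change $\mathfrak{d}$ is the centralizer of $H$, which is $\sigma$-stable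 because $\sigma H=H$.
\end{proof}

\subsection{Linearizing the torus}

The elements of $\mathfrak{t}_0$ act diagonalizably on the five-dimensional algebra $\mathfrak{f}^{\mathbb{C}}$. We need them to act diagonalizably on functions. The link is that $\mathfrak{f}$ contains the Jordan parts of its elements.

\begin{lemma}\label{lem:jordan}
Every $L\in\mathfrak{f}$ is a sum $L_s+L_n$ with $L_s,L_n\in\mathfrak{f}$ such that $L_s,L_n$ induce the Jordan parts of $L$ on each $\mathcal{O}/\mathfrak{m}^k$, and $\operatorname{ad}L_s,\operatorname{ad}L_n$ are the Jordan parts of $\operatorname{ad}L$ on $\mathfrak{f}^{\mathbb{C}}$.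
\end{lemma}

\begin{proof}
The field $L$ induces a derivation of each finite-dimensional algebra $\mathcal{O}/\mathfrak{m}^k$. The semisimple parts are derivations, preserve $\mathfrak{m}/\mathfrak{m}^k$ and are compatible with the projections, so they define $L_s\in\mathcal{F}_0$. Put $L_n=L-L_s$.

Let $\mathfrak{M}$ be the maximal ideal of $\mathcal{A}$. The algebra $\mathcal{A}/\mathfrak{M}^k$ is a quotient of the tensor product of $\mathcal{O}/\mathfrak{m}^k$ with its conjugate. On the tensor product $L_s\otimes1+1\otimes\bar L_s$ is diagonalizable, $L_n\otimes1+1\otimes\bar L_n$ is nilpotent, and they commute. So $L_s+\bar L_s$ is the semisimple part of $L+\bar L$ on $\mathcal{A}/\mathfrak{M}^k$ and preserves the image of $(\rho)$. Hence $(L_s+\bar L_s)\rho\in(\rho)+\mathfrak{M}^k$ for all $k$. Its image in $R$ lies in every power of the maximal ideal and is zero. Thus $L_s\in\mathfrak{f}$ and $L_n\in\mathfrak{f}$.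

Finally, $\mathcal{F}_k$ is the kernel of the action of $\mathcal{F}_0$ on $\mathfrak{m}/\mathfrak{m}^{k+1}$, and $\mathfrak{f}^{\mathbb{C}}\cap\mathcal{F}_k=0$ for large $k$. So $\mathfrak{f}^{\mathbb{C}}$ is a subspace of $\operatorname{End}(\mathfrak{m}/\mathfrak{m}^{k+1})$ invariant under $\operatorname{ad}L$, and the Jordan parts of $\operatorname{ad}L$ restrict to it.
\end{proof}

\begin{lemma}\label{lem:coordinates}
There are formal coordinates $(z,w)$ with \eqref{eq:rho} and a real number $\kappa$ such that $\mathfrak{t}_0$ is spanned by $iz\partial_z$ and $w\partial_w-\frac\kappa2z\partial_z$. With $\tau=z\xi$, the series $Q$ contains only monomials $\tau^j\eta^n$ with $n=1+\kappa j$, and $Q|_{\tau=0}=\eta$. In particular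
\begin{equation}\label{eq:euler}
\eta Q_\eta=Q+\kappa\tau Q_\tau .
\end{equation}
\end{lemma}

\begin{proof}
For $H\in\mathfrak{t}_0$ the operator $\operatorname{ad}H$ is diagonalizable on $\mathfrak{f}^{\mathbb{C}}$, so $\operatorname{ad}H_n=0$ by Lemma~\ref{lem:jordan}. The center is zero, so $H_n=0$. Hence the abelian algebra $\mathfrak{t}$ is simultaneously diagonalizable on each $\mathfrak{m}/\mathfrak{m}^k$, and the projection $\mathfrak{m}/\mathfrak{m}^{k+1}\to\mathfrak{m}/\mathfrak{m}^k$ is onto on each simultaneous eigenspace. The class of $w$ in $\mathfrak{m}/\mathfrak{m}^2$ is an eigenvector, since $g_z(0)=0$. Choose a second, independent eigenvector and lift both successively. In the limit we obtain eigenfunctions $z',w'\in\mathfrak{m}$ of $\mathfrak{t}$ that form a coordinate system, with $w'=w+O(2)$. So \eqref{eq:rho} holds in the new coordinates; we drop the primes.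

Now every element of $\mathfrak{t}_0$ has the form $az\partial_z+a'w\partial_w$ with $a'\in\mathbb{R}$ by Lemma~\ref{lem:linear}, and $\mathfrak{t}=\langle z\partial_z,w\partial_w\rangle_{\mathbb{C}}$ by dimension. The linear form $a'$ on $\mathfrak{t}_0$ is nonzero because $\mathfrak{t}_0$ spans $\mathfrak{t}$. So $\mathfrak{t}_0$ has a basis $a_0z\partial_z$, $a_1z\partial_z+w\partial_w$ with $a_0\ne0$. By \eqref{eq:YL}, tangency of $az\partial_z+a'w\partial_w$ means $azQ_z+\bar a\xi Q_\xi+a'\eta Q_\eta=a'Q$, that is,
\[
aj+\bar ak+a'n=a'\quad\text{for every monomial }z^j\xi^k\eta^n\text{ occurring in }Q .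
\]
For the first basis element, $a_0j=-\bar a_0k$ gives $j=k$ by taking absolute values, and then $j\operatorname{Re}a_0=0$. If $\operatorname{Re}a_0\ne0$, then $Q$ depends on $\eta$ alone and $\Delta=0$, which is excluded. So we may take $a_0=i$ and, subtracting a real multiple of $iz\partial_z$, $a_1=-\kappa/2$ real. The second basis element gives $-\kappa j+n=1$. For $j=0$ the only monomial is $\eta$, with coefficient $1$.
\end{proof}

\subsection{The root vectors}

Identify a root with the pair $(\mu,\nu)$ of its values on $z\partial_z$ and $w\partial_w$. The fields $z^jw^k\partial_z$ and $z^jw^k\partial_w$ are eigenvectors of $\operatorname{ad}\mathfrak{t}$ with values $(j-1,k)$ and $(j,k-1)$. Hence a root vector for $(\mu,\nu)$ has the form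
\[
z^\mu w^\nu(c_1z\partial_z+c_2w\partial_w),\qquad \mu,\nu\in\mathbb{Z},\ \mu,\nu\ge-1,
\]
with $c_2=0$ if $\mu=-1$ and $c_1=0$ if $\nu=-1$. The constraint $\mu\ge-1$ and the symmetry $\sigma$ leave little room.

\begin{lemma}\label{lem:roots}
There are integers $l\ge1$, $b\ge0$ with $b-l=\kappa$ and a constant $c\ne0$ such that $N=w^l\partial_z\in\mathfrak{f}^{\mathbb{C}}$ and $\sigma N=c\,zw^b(lz\partial_z+w\partial_w)$.
\end{lemma}

\begin{proof}
If $[H,N']=\lambda N'$ with $H\in\mathfrak{t}_0$, then $[H,\sigma N']=\bar\lambda\,\sigma N'$. So $\sigma$ permutes the root lines. If it sends $(\mu,\nu)$ to $(\mu',\nu')$, then $H=iz\partial_z$ gives $i\mu'=-i\mu$, and $H=w\partial_w-\frac\kappa2z\partial_z$ gives $\nu'-\frac\kappa2\mu'=\nu-\frac\kappa2\mu$. Thus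
\[
\sigma:(\mu,\nu)\mapsto(-\mu,\ \nu-\kappa\mu).
\]
The line $[\mathfrak{n},\mathfrak{n}]$ is $\sigma$-stable, so $\alpha+\beta$ has $\mu=0$, and the $\mu$-values of $\alpha$ and $\beta$ are opposite. They are not both zero, as $\alpha,\beta$ are independent, and both are $\ge-1$. So the two roots are $(1,b)$ and $(-1,l)$, they are exchanged by $\sigma$, and $l=b-\kappa$. The root line for $(-1,l)$ is spanned by $N=w^l\partial_z$, and $l\ge1$ because $N$ vanishes at $0$. The other is spanned by $\sigma N=c_1z^2w^b\partial_z+c_2zw^{b+1}\partial_w$. For $b=-1$ this would be a multiple of $z\partial_w$, contrary to $g_z(0)=0$; so $b\ge0$. We compute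
\[
[N,\sigma N]=w^{b+l}\bigl((2c_1-lc_2)z\partial_z+c_2w\partial_w\bigr),\qquad [N,[N,\sigma N]]=2(c_1-lc_2)\,w^{b+2l}\partial_z .
\]
The second bracket vanishes because $[\mathfrak{n},\mathfrak{n}]$ is central in $\mathfrak{n}$. Hence $c_1=lc_2$, and $c=c_2\ne0$.
\end{proof}

\subsection{The equation of the hypersurface}

\begin{proof}[Proof of the classification in Theorem~\ref{thm:equality}(2)]
The fields $L_1=N+\sigma N$ and $L_2=iN-i\sigma N$ are fixed by $\sigma$, so they lie in $\mathfrak{f}$. We have $L_1-iL_2=2N$ and $\bar L_1-i\bar L_2=2\overline{\sigma N}$. Hence $N+\overline{\sigma N}$ preserves the ideal $(w-Q)$. Applying it to $w-Q$ and setting $w=Q$ gives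
\[
Q^lQ_z+\bar c\,\xi\eta^b(l\xi Q_\xi+\eta Q_\eta)=0 .
\]
Insert $Q_z=\xi Q_\tau$, $\xi Q_\xi=\tau Q_\tau$ and \eqref{eq:euler}, cancel $\xi$, and use $l+\kappa=b$:
\begin{equation}\label{eq:ode}
Q_\tau\,(Q^l+\bar c\,b\,\tau\eta^b)=-\bar c\,\eta^bQ,\qquad Q|_{\tau=0}=\eta .
\end{equation}
The factor of $Q_\tau$ vanishes at the origin, so once more we invert a nonzero series and work over the field $\mathbb{C}((\eta))$. In $\mathbb{C}((\eta))[[\tau]]$ the factor has the invertible constant term $\eta^l$, so \eqref{eq:ode} determines the coefficients of $Q$ recursively and has a unique solution. The expected solution is given by \eqref{eq:onM}. Let $q=b+l$, $\gamma=-q\bar c$, and consider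
\begin{equation}\label{eq:algebraic}
Q^q-\eta^q=\gamma\,\tau\,Q^b\eta^b .
\end{equation}
At $\tau=0$, $Q=\eta$ the derivative in $Q$ of the difference of the two sides is $q\eta^{q-1}\ne0$. By the implicit function theorem over $\mathbb{C}((\eta))$, equation \eqref{eq:algebraic} has a unique solution in $\mathbb{C}((\eta))[[\tau]]$ with $Q|_{\tau=0}=\eta$; with $\tau=z\xi$, the solution with $Q|_{z=\xi=0}=\eta$ is also unique in $\mathbb{C}((\eta))[[z,\xi]]$. Differentiating \eqref{eq:algebraic} in $\tau$ gives $qQ^{q-1}Q_\tau=\gamma\eta^b(Q^b+b\tau Q^{b-1}Q_\tau)$, and division by the unit $qQ^{b-1}$ gives \eqref{eq:ode}. So the series $Q$ of our hypersurface satisfies \eqref{eq:algebraic}.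

This means $w^q-\eta^q-\gamma z\xi w^b\eta^b\in(\rho)$. Adding the conjugate element, we get $(\gamma+\bar\gamma)z\xi Q^b\eta^b=0$ in the domain $R$, so $\gamma$ is purely imaginary, and $\gamma\neq0$. Scaling $z$ by a positive number, we arrange $\gamma=2i\varepsilon$ with $\varepsilon=\pm1$. The terms of \eqref{eq:algebraic} linear in $\tau$ show that the coefficient of $\tau$ in $Q$ is $\frac\gamma q\eta^{2b-q+1}=\frac\gamma q\eta^{1+\kappa}$. It lies in $\mathbb{C}[[\eta]]$, so the integer $\kappa$ is at least $-1$.

\emph{Case $\kappa=-1$.} By Lemma~\ref{lem:coordinates} the monomials of $Q$ are $\tau^j\eta^{1-j}$, so $j\le1$ and $Q=\eta+\frac{2i\varepsilon}q\tau$. This is $\operatorname{Im}w=\frac\varepsilon q|z|^2$. Scaling $z$ and replacing $w$ by $\varepsilon w$ gives $\operatorname{Im}w=|z|^2$.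

\emph{Case $\kappa\ge0$.} Then $b\ge l\ge1$. Let $w=Q_*(z,\xi,\eta)$ be the complexified equation of $M^\varepsilon_{b,l}$. By \eqref{eq:onM}, $Q_*$ satisfies \eqref{eq:algebraic} at the points $(z,\bar z,\bar w)$ of $M^\varepsilon_{b,l}$, hence identically by the identity principle of Section~\ref{sec:complex}. For $z=0$ we have $\theta=0$ and $w$ is real, so $Q_*(0,0,\eta)=\eta$ for real $\eta$ and hence for all $\eta$. By uniqueness in $\mathbb{C}((\eta))[[z,\xi]]$, $Q=Q_*$. Thus in the coordinates constructed $M$ and $M^\varepsilon_{b,l}$ have the same ideal, and they are formally equivalent.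
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bourbaki}
Bourbaki, \emph{Lie}, VII.

\bibitem{KS}
I.~Kossovskiy and R.~Shafikov, \emph{Divergent CR-Equivalences and Meromorphic Differential Equations}, arXiv:1309.6799 (2013).

\end{thebibliography}
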